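\title{Interleavings and a homomorphism formula for relative Tur\'an densities of ordered graphs}

\begin{abstract}
The relative Tur\'an density $\rho(F)$ of an ordered graph $F$ is the supremum of all $\alpha$ such that every ordered graph has an $F$-free subgraph containing an $\alpha$-fraction of its edges. We prove that two disjoint copies of $F$, interleaved in any prescribed way, have the same relative Tur\'an density as $F$; this answers a question posed by King, Lidick\'y, Ouyang, Pfender, Wang and Xiang. We then prove a formula: orienting the edges of $F$ from smaller to larger vertices, $\rho(F)$ is the supremum of the Lagrangians of the digraphs that receive no homomorphism from $F$. It follows that every interleaving of two ordered graphs $F_1,F_2$ has density $\max\{\rho(F_1),\rho(F_2)\}$, and that $\rho$ takes no value strictly between $0$ and $1/4$. Both proofs replace the family of all host graphs by one infinite random graph whose law is invariant under order-preserving selection of vertices.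
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{ordered graph} is a finite simple graph whose vertex set carries a linear order; subgraphs inherit the order. An ordered graph $G$ \emph{contains a copy} of an ordered graph $F$ if there is an order-preserving injection $V(F)\to V(G)$ that maps edges to edges, and $G$ is \emph{$F$-free} otherwise. The \emph{relative Tur\'an density} $\rho(F)$ is the supremum of all $\alpha\in[0,1]$ such that every ordered graph $G$ has an $F$-free subgraph $G'$ with $e(G')\ge\alpha\,e(G)$. If $F$ has an edge and $\mathrm{ex}(G,F)$ denotes the largest number of edges of an $F$-free subgraph of $G$, then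
\begin{equation}\label{eq:inf}
\rho(F)=\inf_G\frac{\mathrm{ex}(G,F)}{e(G)},
\end{equation}
where $G$ runs over all ordered graphs with at least one edge. Thus $\rho(F)$ is the fraction of edges that can be saved in the worst host, and every $G$ has an $F$-free subgraph with at least $\rho(F)e(G)$ edges. If $K$ contains a copy of $F$, then $F$-free graphs are $K$-free, so $\rho(F)\le\rho(K)$.

Let $F$ be an ordered graph on $[n]=\{1,\dots,n\}$, $n\ge1$, and let $I\in\binom{[2n]}{n}$. The ordered graph $F+_IF$ on $[2n]$ consists of one copy of $F$ on $I$ and one on $I^c=[2n]\setminus I$, the vertices of $F$ being mapped to each set in increasing order. The set $I$ prescribes how the two copies interleave. King, Lidick\'y, Ouyang, Pfender, Wang and Xiang \cite{KLOPWX} pose the following question: is $\rho(F+_IF)=\rho(F)$ for every $F$ and every $I$?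

By monotonicity $\rho(F+_IF)\ge\rho(F)$, so the question is whether forbidding only a particular arrangement of two copies lets one keep more edges. In complete hosts it does. Let $F=K_2$ be a single edge and $I=\{1,2\}$, so that $K=F+_IF$ has the edges $12$ and $34$. An $F$-free graph has no edges. On the other hand, the edges of $K_N$ joining the first $\lfloor N/2\rfloor$ vertices to the others form a $K$-free subgraph with about half of all edges, because no such edge lies entirely to the left of another. The definition of $\rho$ admits better hosts: in the matching $12,34,56,\dots$ any two edges form a copy of $K$, and so $\rho(K)=0=\rho(F)$.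

Two patterns can be settled in this way for every $F$ with an edge. Let $G$ be a host on $[N]$. For $I=[n]$, place $s$ copies of $G$ one after the other. In an $(F+_IF)$-free subgraph at most one of the $s$ parts contains $F$, so the subgraph has at most $e(G)+s\cdot\mathrm{ex}(G,F)$ of the $s\cdot e(G)$ edges. For $I=\{1,3,\dots,2n-1\}$, order $[N]\times[s]$ lexicographically and join $(i,a)$ to $(j,a)$ for $ij\in E(G)$, so that each layer $[N]\times\{a\}$ is a copy of $G$. If more than $\binom Nn$ layers of a subgraph contain $F$, two layers contain copies above the same $n$-subset of $[N]$, and these alternate; so an $(F+_IF)$-free subgraph has at most $\binom Nn e(G)+s\cdot\mathrm{ex}(G,F)$ edges. In both cases $s\to\infty$ and \eqref{eq:inf} give $\rho(F+_IF)\le\rho(F)$. This suggests the answer yes. But both arguments work because two forced copies are automatically in the required position: separated in the first, aligned in the second. For a pattern such as $n=3$, $I=\{1,2,5\}$, one must control \emph{where} in the order the surviving copies of $F$ lie, and the definition of $\rho$ gives only their existence.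

\begin{theorem}\label{thm:main}
$\rho(F+_IF)=\rho(F)$ for every ordered graph $F$ on $[n]$ and every $I\in\binom{[2n]}n$.
\end{theorem}

The second result explains the first. Regard an ordered graph as an acyclic digraph by orienting each edge from its smaller to its larger vertex. A \emph{digraph} $D$ is finite and non-empty, has arc set $A(D)\subseteq V(D)^2$, and may have loops and antiparallel arcs. For $F$ on $[n]$ we write $F\to D$ if there is a \emph{homomorphism}, that is, a map $\varphi\colon[n]\to V(D)$ with $(\varphi(i),\varphi(j))\in A(D)$ for all $ij\in E(F)$, $i<j$. Put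
\[
\lambda(D)=\max\Big\{\sum_{(a,b)\in A(D)}x_ax_b\ :\ x\ge0,\ \sum_{a\in V(D)}x_a=1\Big\},
\]
the \emph{Lagrangian} of $D$: the largest probability that two independent random vertices with a common law form an arc.

\begin{theorem}\label{thm:formula}
For every ordered graph $F$ with an edge, $\rho(F)=\sup\{\lambda(D):F\not\to D\}$.
\end{theorem}

The inequality $\ge$ comes from a strategy that ignores the host: label the vertices independently with vertices of $D$, and keep an edge $uv$, $u<v$, if its labels form an arc. The theorem says that against the worst host nothing is better. An edgeless $F$ maps to every $D$, which is why an edge is required. A digraph with a loop receives a homomorphism from every $F$, so loops are allowed only for convenience. Antiparallel arcs are essential: a digraph with neither loops nor antiparallel arcs has $\lambda(D)\le\max_x\frac12(1-\sum_ax_a^2)<\frac12$, whereas $\rho(K_4)=\frac23$ by Corollary~\ref{cor:bounds} below.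

\begin{corollary}\label{cor:interleave}
Let the vertex set of an ordered graph $F$ be partitioned into two sets, with no edges between them, that induce ordered graphs $F_1$ and $F_2$ in any interleaving. Then $\rho(F)=\max\{\rho(F_1),\rho(F_2)\}$. If $F$ is any ordered graph with an edge, then $\rho(F)$ is the maximum of $\rho$ over the connected components of $F$ that contain an edge.
\end{corollary}

A \emph{blow-up} of $F$ is obtained by replacing each vertex by a non-empty independent set and each oriented edge by all arcs between the corresponding sets in the same direction, and by taking any linear order in which all arcs point forward.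

\begin{corollary}\label{cor:hom}
Let $F_1,F_2$ be ordered graphs with an edge. If $F_1\to F_2$ as oriented graphs, then $\rho(F_1)\le\rho(F_2)$. Hence $\rho(F)$ depends only on the homomorphic-equivalence class of the oriented graph $F$; it is unchanged under reordering the vertices compatibly with the orientation, and under blow-ups.
\end{corollary}

Let $P_k$ be the \emph{monotone path} with vertex set $[k+1]$ and edges $12,23,\dots,k(k+1)$.

\begin{corollary}\label{cor:bounds}
Let $k\ge1$ be the number of edges of a longest monotone path in $F$, and let $\chi$ be the chromatic number of $F$. Then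
\[
\max\Big\{\frac12\Big(1-\frac1k\Big),\ 1-\frac1{\chi-1}\Big\}\ \le\ \rho(F)\ \le\ 1-\frac1k .
\]
Moreover $\rho(P_k)=\frac12(1-\frac1k)$ and $\rho(K_{k+1})=1-\frac1k$. In particular, $\rho(F)=0$ if and only if no vertex of $F$ has both a smaller and a larger neighbor; otherwise $\rho(F)\ge\frac14=\rho(P_2)$.
\end{corollary}

After removing isolated vertices (Section~\ref{sec:isolated}), we show in Section~\ref{sec:spread} that $\rho(F)$ is the largest edge probability of an infinite $F$-free random graph that looks the same on any two increasing sequences of vertices. In such a graph position carries no information, and Theorem~\ref{thm:main} follows from a second-moment computation (Section~\ref{sec:two}). Theorem~\ref{thm:main} is also the case $F_1=F_2$ of Corollary~\ref{cor:interleave}; the direct proof is much shorter, and its main lemma guides the proof of Theorem~\ref{thm:formula} in Section~\ref{sec:formula}. The corollaries are derived in Section~\ref{sec:cor}.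

\section{Edgeless graphs and isolated vertices}\label{sec:isolated}

The definition of $\rho$ does not require $G'$ to be spanning. Let $\rho^{\mathrm{sp}}(F)$ be the variant in which it must be, and read $\sup\emptyset$ as $0$. We show that the two agree, so all results hold under either reading.

If $F$ on $[n]$ has no edges, a graph is $F$-free exactly when it has fewer than $n$ vertices. An $F$-free subgraph of $K_N$ then has at most $\binom{n-1}2$ edges, so $\rho(F)=0$; and no spanning subgraph of $K_n$ is $F$-free, so $\rho^{\mathrm{sp}}(F)=\sup\emptyset=0$. Since $F+_IF$ is edgeless too, Theorem~\ref{thm:main} holds for such $F$.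

\begin{lemma}\label{lem:isolated}
Let $F$ on $[n]$ have an edge, and let $F^-$ be obtained from $F$ by deleting its isolated vertices. Then $\rho(F)=\rho^{\mathrm{sp}}(F)=\rho(F^-)=\rho^{\mathrm{sp}}(F^-)$.
\end{lemma}

\begin{proof}
Every vertex of a copy of $F^-$ lies on an edge, so adding isolated vertices to an $F^-$-free graph keeps it $F^-$-free; hence $\rho(F^-)=\rho^{\mathrm{sp}}(F^-)$. Since $F^-$-free graphs are $F$-free and spanning subgraphs are subgraphs, $\rho^{\mathrm{sp}}(F^-)\le\rho^{\mathrm{sp}}(F)\le\rho(F)$. It remains to prove $\rho(F)\le\rho(F^-)$. An $F$-free graph may contain $F^-$ and merely lack room for the isolated vertices; we create room by blowing up the host.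

Let $\alpha=\rho(F)$, let $G$ be a graph on $[N]$, and let $M\ge1$. Let $G^{(M)}$ have vertex set $[N]\times[M]$, ordered lexicographically, with $(i,s)(j,t)$ an edge if and only if $ij\in E(G)$. Put $V_i=\{i\}\times[M]$. Let $(U,E)$ be an $F$-free subgraph of $G^{(M)}$ with $|E|\ge\alpha M^2e(G)$. Call a vertex of $U\cap V_i$ \emph{deep} if at least $n$ elements of $U\cap V_i$ precede it and at least $n$ follow it. At most $2nN$ vertices of $U$ are not deep, each of degree at most $NM$. So the set $E_1\subseteq E$ of edges with two deep ends satisfies $|E_1|\ge\alpha M^2e(G)-2nN^2M$. Choose $v_i\in V_i$ uniformly and independently, and let $H\subseteq G$ have the edges $ij$ with $v_iv_j\in E_1$. Then $\mathbb{E}\,e(H)=|E_1|/M^2\ge\alpha e(G)-2nN^2/M$.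

The graph $H$ is $F^-$-free. Otherwise $i\mapsto v_i$ gives a copy of $F^-$ in $E_1$, all of whose vertices are deep because each lies on an edge of $E_1$. Insert the fewer than $n$ isolated vertices of $F$ in their order: those that come after some non-isolated vertex go into $U\cap V_i$ after $v_i$, where $v_i$ is the image of the last non-isolated vertex before them; those before the first non-isolated vertex, with image $v_i$, go into $U\cap V_i$ before $v_i$. As $V_1<\dots<V_N$, this is a copy of $F$ in $(U,E)$, a contradiction. Therefore $\mathrm{ex}(G,F^-)\ge\alpha e(G)-2nN^2/M$ for all $M$, so $\mathrm{ex}(G,F^-)\ge\alpha e(G)$.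
\end{proof}

Deleting the isolated vertices of $F+_IF$ leaves $F^-+_{I'}F^-$, where $I'$ records the positions of the remaining vertices of $I$. Also $F\to D$ if and only if $F^-\to D$, because isolated vertices can be sent to any vertex of the non-empty digraph $D$. So it suffices to prove Theorems~\ref{thm:main} and~\ref{thm:formula} under the following assumption, in force in Sections~\ref{sec:spread}--\ref{sec:formula}: \emph{$F$ is an ordered graph on $[n]$ with an edge and without isolated vertices.}

\section{From all hosts to one spreadable random graph}\label{sec:spread}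

In the definition of $\rho$ the $F$-free subgraph depends on the host. The first step reverses the quantifiers: one random $F$-free graph on $[N]$ serves all hosts on $[N]$, because it contains each single pair with probability at least $\rho(F)$.

\begin{lemma}\label{lem:minimax}
For every $N\ge2$ there is a random $F$-free graph $H_N$ on $[N]$ with $\mathbb{P}(ij\in H_N)\ge\rho(F)$ for all $i<j$.
\end{lemma}

\begin{proof}
Von Neumann's minimax theorem states that for a real matrix $(m_{eh})$ with finitely many rows and columns, $\max_\mu\min_e\sum_h\mu_hm_{eh}=\min_w\max_h\sum_ew_em_{eh}$, where $\mu$ and $w$ run over probability vectors. Take the pairs $e\in\binom{[N]}2$ as rows, the $F$-free graphs $H$ on $[N]$ as columns, and $\mathbf{1}[e\in H]$ as entries. It then suffices to find, for each probability vector $w$ on $\binom{[N]}2$, an $F$-free $H$ on $[N]$ with $w(E(H))\ge\rho:=\rho(F)$. The function $w\mapsto\max_Hw(E(H))$ is continuous, so we may assume $w_e=a_e/\sum_fa_f$ with positive integers $a_e$.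

We must simulate edge weights by an unweighted host. We need parts $V_1<\dots<V_N$ with a number of edges between $V_i$ and $V_j$ proportional to $a_{ij}$, and a random clique $v_1\in V_1,\dots,v_N\in V_N$ such that, for all pairs at once, $v_iv_j$ is a uniformly random edge between $V_i$ and $V_j$. Complete bipartite graphs between the parts yield only weights of the form $|V_i||V_j|$. To make the pairs independent of each other, we give every vertex one coordinate for each pair that its part belongs to.

Let $q\ge\max_ea_e$. Let $V_i$ be the set of all $(i,c)$ with $c\in\mathbb{Z}_q^{\{e\,:\,i\in e\}}$, and order the vertices so that $V_1<\dots<V_N$, arbitrarily inside each $V_i$. Put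
\[
\Omega_e=\{(x,y)\in\mathbb{Z}_q^2:\ x-y\in\{0,1,\dots,a_e-1\}\},
\]
and for $e=ij$, $i<j$, join $(i,c)$ to $(j,d)$ if and only if $(c_e,d_e)\in\Omega_e$. This defines a host $G$. As $a_e\le q$, each $x$ lies in exactly $a_e$ elements of $\Omega_e$ as first entry, and each $y$ in exactly $a_e$ as second entry. So $|\Omega_e|=a_eq$, both marginals of the uniform law on $\Omega_e$ are uniform on $\mathbb{Z}_q$, and $e_G(V_i,V_j)=a_eq\cdot q^{2(N-2)}=a_eq^{2N-3}$. Let $G'\subseteq G$ be $F$-free with $e(G')\ge\rho\,e(G)$.

Independently for each pair $e=ij$, $i<j$, choose a uniform element of $\Omega_e$, and let its entries be the $e$-coordinates of $v_i$ and of $v_j$. This defines $v_i\in V_i$ for all $i$. Fix $e=ij$. The $e$-coordinates of $v_i,v_j$ are uniform on $\Omega_e$. The other $2(N-2)$ coordinates belong to the pairs $ik$ and $jk$ with $k\notin e$, which are distinct, so these coordinates are independent, uniform on $\mathbb{Z}_q$, and independent of the choice in $\Omega_e$. Hence $v_iv_j$ is uniform on the edges of $G$ between $V_i$ and $V_j$. Let $H=\{ij:v_iv_j\in E(G')\}$. A copy of $F$ in $H$ would be carried by $i\mapsto v_i$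 to a copy in $G'$; its vertices lie in $V(G')$ because $F$ has no isolated vertices. So $H$ is $F$-free, and
\[
\mathbb{E}\sum_ea_e\mathbf{1}[e\in H]=\sum_{e=ij}a_e\,\frac{e_{G'}(V_i,V_j)}{a_eq^{2N-3}}=\frac{e(G')}{q^{2N-3}}\ge\frac{\rho\,e(G)}{q^{2N-3}}=\rho\sum_ea_e .
\]
Some outcome of $H$ therefore has $w(E(H))\ge\rho$.
\end{proof}

The law of $H_N$ may still vary along the order. The second step removes this dependence. Let $\Lambda$ be a countably infinite linearly ordered set. A \emph{random graph} $H$ on $\Lambda$ is a family of $\{0,1\}$-valued random variables $X_{uv}=\mathbf{1}[uv\in H]$, $u<v$ in $\Lambda$. It is \emph{spreadable} if for $s_1<\dots<s_r$ in $\Lambda$ the law of $H[\{s_1,\dots,s_r\}]$, transported to $[r]$ by $s_i\mapsto i$, depends only on $r$. Then $p(H)=\mathbb{P}(uv\in H)$ is the same for all $u<v$; we call it the \emph{edge density}. The law of a countable family of random variables is determined by its finite-dimensional marginals. So spreadability extends to infinite sets: if $\sigma\colon S\to S'$ is an order isomorphism between subsets of $\Lambda$, then $(X_{uv})_{u<v\in S}$ and $(X_{\sigma(u)\sigma(v)})_{u<v\in S}$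 have the same law. Copies of $F$ in $H$ are defined as in finite graphs.

\begin{example}\label{ex:HD}
Let $D$ be a digraph and $x$ a probability vector attaining $\lambda(D)$. Choose labels $\varphi(v)\in V(D)$, $v\in\Lambda$, independently with law $x$, and let $H_D$ consist of the pairs $u<v$ with $(\varphi(u),\varphi(v))\in A(D)$. Then $H_D$ is spreadable and $p(H_D)=\lambda(D)$. If $F\not\to D$, then $H_D$ is $F$-free, since composing a copy of $F$ with $\varphi$ would give a homomorphism $F\to D$.
\end{example}

\begin{proposition}\label{prop:spread}
Let $\Lambda$ be a countably infinite linearly ordered set. Then $\rho(F)$ is the maximum of $p(H)$ over all spreadable random graphs $H$ on $\Lambda$ that are almost surely $F$-free.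
\end{proposition}

\begin{proof}
Let $H$ be such a graph and $G$ a host with $N$ vertices. Identify $V(G)$ with $N$ points of $\Lambda$, in order. The edges common to $G$ and $H$ form an almost surely $F$-free subgraph of $G$ with $p(H)e(G)$ edges in expectation. Hence $\rho(F)\ge p(H)$.

Conversely, we construct $H$ with $p(H)\ge\rho(F)$. Recall Ramsey's theorem: for all $r,c,m$ there is $N_0$ such that for every coloring of the $r$-subsets of an $N_0$-set with $c$ colors, some $m$-subset has all its $r$-subsets of one color. Fix $m\ge2$ and take $H_N$ from Lemma~\ref{lem:minimax} with $N$ large. Write $H[S]=\Gamma$ if $H[S]$ transported to $[|S|]$ equals $\Gamma$. For $r\le m$ color each $r$-subset $S\subseteq[N]$ by the vector $(\lfloor m\,\mathbb{P}(H_N[S]=\Gamma)\rfloor)_\Gamma$, where $\Gamma$ runs over the graphs on $[r]$. The number of colors is at most $(m+1)^{2^{\binom r2}}$, independent of $N$. Applying Ramsey's theorem for $r=1,\dots,m$ in turn, each time inside the set found before, we obtain $T\subseteq[N]$ with $|T|=m$ that is homogeneous for all $r\le m$. Let $\nu_m$ be the law of $H_N[T]$ transported to $[m]$. It is supported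 on $F$-free graphs, gives each pair probability at least $\rho(F)$, and satisfies
\begin{equation}\label{eq:almost}
\big|\nu_m(H[S]=\Gamma)-\nu_m(H[S']=\Gamma)\big|<1/m\qquad\text{for } S,S'\subseteq[m],\ |S|=|S'|=r .
\end{equation}

For each $r$ the laws on graphs on $[r]$ form a compact simplex. By a diagonal argument there is a sequence of values $m\to\infty$ along which, for every $r$, the law of $H[[r]]$ under $\nu_m$ converges to some $\pi_r$. Let $S\subseteq[s]$ with $|S|=r$. Then $\pi_s(H[S]=\Gamma)=\lim\nu_m(H[S]=\Gamma)$, and by \eqref{eq:almost} with $S'=[r]$ this is $\pi_r(\Gamma)$. For finite $S\subseteq\Lambda$ let $\mu_S$ be $\pi_{|S|}$ transported to $S$; we have just shown that $\mu_S$ is the marginal of $\mu_{S'}$ whenever $S\subseteq S'$. Kolmogorov's extension theorem says that such a consistent family is the family of finite-dimensional marginals of a random graph $H$ on $\Lambda$. This $H$ is spreadable by construction and has $p(H)\ge\rho(F)$. Each $n$-subset of $\Lambda$ carries a copy of $F$ with probability $0$, as $\pi_n$ is supported on $F$-free graphs, and there are countably many such subsets. So $H$ is almost surely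 $F$-free.
\end{proof}

\section{Two interleaved copies}\label{sec:two}

Write $\|Z\|_2=(\mathbb{E}Z^2)^{1/2}$. The proof of Theorem~\ref{thm:main} rests on one computation.

\begin{lemma}\label{lem:moment}
Let $U,U'$ be disjoint sets of size $t$, and let $Y_u$, $u\in U\cup U'$, be $\{0,1\}$-valued random variables such that $\mathbb{E}Y_u=p$ for all $u$ and $\mathbb{E}Y_uY_v=c$ for all $u\ne v$. Let $\bar Y_U,\bar Y_{U'}$ be the averages of $Y_u$ over $U$ and over $U'$. Then $\|\bar Y_U-\bar Y_{U'}\|_2\le\sqrt{2/t}$.
\end{lemma}

\begin{proof}
We have $\mathbb{E}\bar Y_U^2=\mathbb{E}\bar Y_{U'}^2=t^{-2}\big(tp+t(t-1)c\big)=c+(p-c)/t$ and $\mathbb{E}\bar Y_U\bar Y_{U'}=c$. Hence $\mathbb{E}(\bar Y_U-\bar Y_{U'})^2=2(p-c)/t\le2/t$.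
\end{proof}

\begin{example}\label{ex:edge}
Take $F=K_2$ and $I=\{1,2\}$, and let $H$ be spreadable on $\mathbb{N}$ with $p=p(H)>0$. We show that $H$ contains two separated edges with positive probability. Let $B_1<B_2<B_3<B_4$ be intervals of $t$ integers, and let $S_{jk}$ be the density of edges between $B_j$ and $B_k$. Fix $u\in B_1$ and put $Y_v=X_{uv}$ for $v\in B_2\cup B_4$. For $v\ne v'$, spreadability gives $\mathbb{E}Y_vY_{v'}=\mathbb{P}(12,13\in H)$, whichever blocks $v$ and $v'$ lie in. So $u$ has nearly the same density of neighbors in $B_2$ and in $B_4$, and averaging over $u$ gives $\|S_{12}-S_{14}\|_2\le\sqrt{2/t}$. Fixing instead $w\in B_4$ and putting $Y_u=X_{uw}$ for $u\in B_1\cup B_3$, with $\mathbb{E}Y_uY_{u'}=\mathbb{P}(13,23\in H)$, we get $\|S_{14}-S_{34}\|_2\le\sqrt{2/t}$. Thus $\mathbb{E}S_{12}S_{34}\ge\mathbb{E}S_{12}^2-2\sqrt{2/t}\ge p^2-2\sqrt{2/t}$, which is positive for large $t$. Spreadability is what excludes the bipartite graph of Section~\ref{sec:intro}: on $B_1\cup\dots\cup B_4$ it has $S_{12}=0$ and $S_{14}=1$.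
\end{example}

The densities need not concentrate: if $H$ is complete or empty with probability $\frac12$ each, every $S_{jk}$ equals one fair coin flip. What the lemma gives is that all densities are close to the \emph{same} random variable. The general proof moves the $n$ vertices of $F$ one at a time.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $K=F+_IF$, which has no isolated vertices. We know $\rho(F)\le\rho(K)$. By Proposition~\ref{prop:spread} for $K$ there is a spreadable, almost surely $K$-free graph $H$ on $\mathbb{N}$ with $p(H)=\rho(K)$. We show that $H$ is almost surely $F$-free; Proposition~\ref{prop:spread} for $F$ then gives $\rho(F)\ge\rho(K)$.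

For $u_1<\dots<u_n$ let $X_F(u_1,\dots,u_n)=\prod_{ij\in E(F)}X_{u_iu_j}$ be the indicator of a copy of $F$ on these vertices. By spreadability its expectation $p$ does not depend on the $u_i$. Suppose $H$ contains $F$ with positive probability. This event is a countable union of events of probability $p$, so $p>0$. Let $B_1<\dots<B_{2n}$ be intervals of $t$ integers, and for $J=\{j_1<\dots<j_n\}\subseteq[2n]$ let
\[
S_J=t^{-n}\sum_{u_1\in B_{j_1},\dots,u_n\in B_{j_n}}X_F(u_1,\dots,u_n)\in[0,1],\qquad\mathbb{E}S_J=p .
\]

A \emph{move} replaces $j_i$ by some $j'\ne j_i$ with $j_{i-1}<j'<j_{i+1}$, where $j_0=0$ and $j_{n+1}=2n+1$. We claim that $\|S_J-S_{J'}\|_2\le\sqrt{2/t}$ if $J'$ arises from $J$ by a move. Fix $u_l\in B_{j_l}$ for $l\ne i$, and put $Y_u=X_F(u_1,\dots,u_{i-1},u,u_{i+1},\dots,u_n)$ for $u\in B_{j_i}\cup B_{j'}$. All these $u$ are larger than $u_1,\dots,u_{i-1}$ and smaller than $u_{i+1},\dots,u_n$; here the condition on $j'$ is used. So for $u<v$ the points $u,v$ occupy positions $i$ and $i+1$ among the $n+1$ points involved, and $Y_uY_v$ is one fixed function of the graph induced on them. By spreadability $\mathbb{E}Y_uY_v$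 is the same for all $u\neq v$, and Lemma~\ref{lem:moment} bounds $\|\bar Y_{B_{j_i}}-\bar Y_{B_{j'}}\|_2$ by $\sqrt{2/t}$. Now $S_J-S_{J'}$ is the average of $\bar Y_{B_{j_i}}-\bar Y_{B_{j'}}$ over the choices of $(u_l)_{l\ne i}$, and the triangle inequality proves the claim.

Any $J$ is transformed into $[n]$ by at most $n$ moves: for $i=1,\dots,n$ in turn replace $j_i$ by $i$ if $j_i\ne i$; at that time the previous element is $i-1$ and the next is $j_{i+1}>i$. Hence $\|S_I-S_{I^c}\|_2\le2n\sqrt{2/t}$. By the Cauchy--Schwarz inequality, $\|S_I\|_2\le1$ and $\mathbb{E}S_I^2\ge p^2$,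
\[
\mathbb{E}[S_IS_{I^c}]=\mathbb{E}S_I^2-\mathbb{E}[S_I(S_I-S_{I^c})]\ge p^2-2n\sqrt{2/t}>0
\]
for large $t$. So with positive probability $S_I>0$ and $S_{I^c}>0$. Then $H$ has a copy of $F$ whose $l$-th vertex lies in the block indexed by the $l$-th element of $I$, for each $l$, and a copy placed in the same way for $I^c$. The two copies have one vertex in each of $B_1,\dots,B_{2n}$ and form a copy of $K$. This contradicts the choice of $H$.
\end{proof}

\begin{remark}\label{rem:mixture}
The proof uses that both copies are copies of the same graph. For an interleaving $K$ of $F_1\ne F_2$, a spreadable $K$-free graph need be neither $F_1$-free nor $F_2$-free. Let $F_1=P_3$ and $F_2=K_3$. Let $D_1$ be a pair of antiparallel arcs and $D_2$ the transitive tournament on three vertices; in both, uniform weights attain $\lambda$. Then $H_{D_1}$ is $K_3$-free and contains $P_3$, while $H_{D_2}$ is $P_3$-free and contains $K_3$, almost surely. The graph equal to $H_{D_1}$ or $H_{D_2}$ with probability $\frac12$ each is spreadable and $K$-free, and it contains each $F_i$ with probability $\frac12$. The proof of Theorem~\ref{thm:formula} deals with such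 mixtures by selecting one component.
\end{remark}

\section{The homomorphism formula}\label{sec:formula}

If $F\not\to D$, then Example~\ref{ex:HD} and Proposition~\ref{prop:spread} give $\rho(F)\ge p(H_D)=\lambda(D)$. This is the inequality $\ge$ in Theorem~\ref{thm:formula}. For $\le$ we start from an optimal spreadable graph and have to find a digraph in it. There are no labels, so we manufacture them: a vertex is labeled by its adjacency to infinitely many reference points on either side.

Let $\Lambda=L\cup\mathbb{Q}\cup R$ with $L<\mathbb{Q}<R$, where $L=\{\dots<l_2<l_1\}$ has the order type of the negative integers and $R=\{r_1<r_2<\dots\}$ that of $\mathbb{N}$. The order types are chosen for two properties: $\mathbb{Q}$ has room for many points near any given point, and adding a new maximum to $L$ or a new minimum to $R$ does not change the order type. By Proposition~\ref{prop:spread} there is a spreadable, almost surely $F$-free random graph $H$ on $\Lambda$ with $p(H)=\rho:=\rho(F)$. Spreadability, applied to isomorphisms that fix $L\cup R$ pointwise, gives: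
\begin{equation}\label{eq:inv}
\text{for } v_1<\dots<v_m \text{ in } \mathbb{Q}, \text{ the law of } H[L\cup\{v_1,\dots,v_m\}\cup R] \text{ depends only on } m,
\end{equation}
where $v_i$ is relabeled as a fixed $i$-th middle point.

\subsection{The path with two edges}

Let $F=P_2$, and let $D$ be a single arc, so $P_2\not\to D$ and $\lambda(D)=\max x(1-x)=\frac14$. We prove $\rho(P_2)\le\frac14$ by hand. Call $v\in\mathbb{Q}$ a \emph{source} if it has a neighbor in $R$ and a \emph{sink} if it has a neighbor in $L$. Since $H$ is $P_2$-free, almost surely no $v$ is both.

Let $v<w$ in $\mathbb{Q}$. Almost surely, if $vw\in H$ then $v$ is a source. Indeed, let $E_0$ be the event that $vw\in H$ and $v$ has no neighbor in $R$, and let $E_s$, $s\ge1$, be the event that $r_s$ is the last neighbor of $v$ in $R$. The isomorphism $v\mapsto v$, $w\mapsto r_s$, $r_i\mapsto r_{s+i}$ shows $\mathbb{P}(E_0)=\mathbb{P}(E_s)$. The events $E_1,E_2,\dots$ are pairwise disjoint, so this probability is $0$. The mirror argument, with $w\mapsto w$, $v\mapsto l_s$, $l_i\mapsto l_{s+i}$, shows that $w$ is a sink if $vw\in H$. Thus the edges in $\mathbb{Q}$ follow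 the arc from source to sink, and $\rho(P_2)\le\mathbb{P}(v\text{ source},\,w\text{ sink})$.

The labels need not be independent, but Lemma~\ref{lem:moment} is a substitute. Let $U<U'$ be $t$-subsets of $\mathbb{Q}$, let $a,a'$ be the fractions of sources in $U,U'$, and $b'$ the fraction of sinks in $U'$. By \eqref{eq:inv} the probability above equals $\mathbb{E}[ab']$, and the lemma applies to $Y_u=\mathbf{1}[u\text{ source}]$. As $a'+b'\le1$, we get $\mathbb{E}[ab']\le\mathbb{E}[a'b']+\|a-a'\|_2\le\frac14+\sqrt{2/t}$ for all $t$. So $\rho(P_2)=\frac14$, although in $K_N$ the bipartite graph of Section~\ref{sec:intro} is $P_2$-free and has half of the edges.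

Three things change for general $F$. The label must be the whole adjacency pattern. The labels then predict an edge only with some probability $g$, and one has to show that copies of $F$ can be counted with $g$ (Lemmas~\ref{lem:box} and~\ref{lem:count}). Finally the labels must be made independent, and their space finite (Sections~\ref{sub:measure} and~\ref{sub:finite}).

\subsection{Types and the kernel}

The \emph{type} $\eta_v$ of $v\in\mathbb{Q}$ is the graph $H[L\cup\{v\}\cup R]$, with $v$ relabeled as a fixed middle point. It takes values in the space $\mathcal{Y}$ of graphs on a fixed countable set, which we identify with $\{0,1\}^{\mathbb{N}}$ by enumerating the pairs. The type includes the edges inside $L\cup R$, so for $v<w$ the pair $(\eta_v,\eta_w)$ records $X_{ab}$ for \emph{all} pairs $a<b$ in $L\cup\{v,w\}\cup R$ except $vw$.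

We use two standard facts on conditional expectation. If $X$ is a bounded real variable and $\Gamma$ a random element of a space such as $\mathcal{Y}^2$, then $\mathbb{E}[X\mid\Gamma]=g(\Gamma)$ almost surely for a Borel function $g$, and the same $g$ works for every pair $(X',\Gamma')$ with the law of $(X,\Gamma)$. Also, $\mathbb{E}[X\mid\Gamma]$ is the orthogonal projection of $X$ in $L^2$ onto the $\sigma(\Gamma)$-measurable variables. By the first fact and \eqref{eq:inv} there is one Borel function $g\colon\mathcal{Y}^2\to[0,1]$, the \emph{kernel}, with
\[
\mathbb{E}[X_{vw}\mid\eta_v,\eta_w]=g(\eta_v,\eta_w)=:g_{vw}\qquad\text{for all } v<w \text{ in } \mathbb{Q}.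
\]
It need not be symmetric, and it need not be $\{0,1\}$-valued: if all pairs are independent fair coin flips, $g_{vw}=\frac12$. Put $\tilde X_{vw}=X_{vw}-g_{vw}\in[-1,1]$; this is a function of $H[L\cup\{v,w\}\cup R]$.

By definition $\tilde X_{vw}$ is orthogonal to functions of the types. To count copies of $F$ we need orthogonality to products involving other edges inside $\mathbb{Q}$. The order types of $L$ and $R$ provide this for points outside the interval $[v,w]$, since such points can be absorbed into $L$ and $R$. Points between $v$ and $w$ cannot be absorbed. The Cauchy--Schwarz inequality will eliminate them and leave only the following configuration.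

\begin{lemma}\label{lem:box}
For $v'<v<w<w'$ in $\mathbb{Q}$ we have $\mathbb{E}[\tilde X_{vw}\tilde X_{v'w}\tilde X_{vw'}\tilde X_{v'w'}]=0$.
\end{lemma}

\begin{proof}
Let $\Gamma$ and $\Gamma'$ be the families of all $X_{ab}$ with $ab\ne vw$ and $a<b$ in $S=L\cup\{v,w\}\cup R$ and in $S'=L\cup\{v',v,w,w'\}\cup R$, respectively. Then $\sigma(\Gamma)=\sigma(\eta_v,\eta_w)$ and $\sigma(\Gamma)\subseteq\sigma(\Gamma')$. The map $v'\mapsto l_1$, $l_i\mapsto l_{i+1}$, $w'\mapsto r_1$, $r_i\mapsto r_{i+1}$, fixing $v$ and $w$, is an order isomorphism $S'\to S$. By spreadability, $(X_{vw},\Gamma')$ and $(X_{vw},\Gamma)$ have the same law after this relabeling of coordinates. So $Z'=\mathbb{E}[X_{vw}\mid\Gamma']$ and $Z=\mathbb{E}[X_{vw}\mid\Gamma]=g_{vw}$ have the same law, and $\|Z'\|_2=\|Z\|_2$. Since $Z$ is the projection of $Z'$ onto the $\sigma(\Gamma)$-measurable variables, $\|Z'-Z\|_2^2=\|Z'\|_2^2-\|Z\|_2^2=0$. Hence $\mathbb{E}[\tilde X_{vw}\mid\Gamma']=0$.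

For $ab\in\{v'w,\,vw',\,v'w'\}$ the set $L\cup\{a,b\}\cup R$ lies in $S'$ and does not contain both $v$ and $w$, so $\tilde X_{ab}$ is a function of $\Gamma'$. Conditioning on $\Gamma'$ proves the lemma.
\end{proof}

\begin{lemma}\label{lem:count}
For $v_1<\dots<v_n$ in $\mathbb{Q}$ we have $\mathbb{E}\prod_{ij\in E(F)}X_{v_iv_j}=\mathbb{E}\prod_{ij\in E(F)}g_{v_iv_j}$.
\end{lemma}

\begin{proof}
Enumerate the edges $e_1,\dots,e_m$ of $F$, and write $X_e,g_e,\tilde X_e$ for the variables at $v_iv_j$, where $e=ij$. Then
\[
\prod_{s}X_{e_s}-\prod_sg_{e_s}=\sum_{s=1}^m\Big(\prod_{r<s}g_{e_r}\Big)\tilde X_{e_s}\Big(\prod_{r>s}X_{e_r}\Big).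
\]
We show that each summand $Z$ has expectation $0$. Let $e_s=ij$ with $i<j$, and write $Z=\tilde X_{v_iv_j}\Phi\Psi$, where $\Phi$ is the product of the factors on the other edges of $F$ that contain $i$, and $\Psi$ is the product of the factors on the edges that avoid $i$. Then $0\le\Phi,\Psi\le1$. A factor on an edge $kl$ depends only on $H[L\cup\{v_k,v_l\}\cup R]$. So $\Psi$ does not involve $v_i$, and $\Phi$ does not involve $v_j$, because $ij$ is the only edge containing both $i$ and $j$.

Let $t\ge1$. Choose disjoint open intervals of $\mathbb{Q}$ around $v_i$ and $v_j$ that contain no other $v_l$, and distinct points $v^{(1)},\dots,v^{(t)}$ in the first and $w^{(1)},\dots,w^{(t)}$ in the second. Let $\varphi_a$ be $\Phi$ with $v^{(a)}$ in place of $v_i$, let $\psi_b$ be $\Psi$ with $w^{(b)}$ in place of $v_j$, and put $x_{ab}=\tilde X_{v^{(a)}w^{(b)}}$. Replacing $(v_i,v_j)$ by $(v^{(a)},w^{(b)})$ preserves the order of the $n$ points, so by \eqref{eq:inv}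
\[
\mathbb{E}Z=\mathbb{E}W,\qquad W=t^{-2}\sum_{a,b}x_{ab}\varphi_a\psi_b .
\]
The Cauchy--Schwarz inequality in $b$, with $|\psi_b|\le1$, gives
\[
W^2\le t^{-1}\sum_b\Big(t^{-1}\sum_ax_{ab}\varphi_a\Big)^2=t^{-2}\sum_{a,a'}\varphi_a\varphi_{a'}\Big(t^{-1}\sum_bx_{ab}x_{a'b}\Big),
\]
and the same inequality in $(a,a')$, with $|\varphi_a\varphi_{a'}|\le1$, gives
\[
W^4\le t^{-2}\sum_{a,a'}\Big(t^{-1}\sum_bx_{ab}x_{a'b}\Big)^2=t^{-4}\sum_{a,a',b,b'}x_{ab}x_{a'b}x_{ab'}x_{a'b'} .
\]
Take expectations. If $a\ne a'$ and $b\ne b'$, name the two left points $v'<v$ and the two right points $w<w'$; the term is the product over all four left-right pairs and vanishes by Lemma~\ref{lem:box}. At most $2t^3$ terms have $a=a'$ or $b=b'$, and each is at most $1$. By Jensen's inequality $(\mathbb{E}Z)^4\le\mathbb{E}W^4\le2/t$ for every $t$, so $\mathbb{E}Z=0$.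
\end{proof}

\subsection{One measure on types}\label{sub:measure}

A sequence $(\eta_v)_{v\in\mathbb{N}}$ of random elements of $\mathcal{Y}$ is \emph{spreadable} if the law of $(\eta_{v_1},\dots,\eta_{v_m})$ for $v_1<\dots<v_m$ depends only on $m$, and \emph{exchangeable} if its law is invariant under permutations of finitely many indices. The theorem of Ryll-Nardzewski states that an infinite spreadable sequence is exchangeable. The theorem of de Finetti--Hewitt--Savage states that for an infinite exchangeable sequence there is a random Borel probability measure $\kappa$ on $\mathcal{Y}$ given which the $\eta_v$ are independent with law $\kappa$; in particular $\mathbb{E}f(\eta_1,\dots,\eta_m)=\mathbb{E}\int f\,d\kappa^m$ for every bounded Borel $f$ on $\mathcal{Y}^m$.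

The types of the points of $\mathbb{N}\subset\mathbb{Q}$ form a spreadable sequence by \eqref{eq:inv}. As $H$ is almost surely $F$-free, Lemma~\ref{lem:count} with $v_i=i$ gives
\[
\mathbb{E}\int\prod_{ij\in E(F)}g(y_i,y_j)\,d\kappa^n(y)=0,\qquad\text{and}\qquad\mathbb{E}\int g\,d\kappa^2=\mathbb{E}g_{12}=\mathbb{E}X_{12}=\rho .
\]
The first integral is non-negative, hence almost surely $0$; the second is at least $\rho$ with positive probability. Fix a value of $\kappa$ with both properties; this is the selection announced in Remark~\ref{rem:mixture}. Only the support of the kernel matters from now on. Let $\mathcal{W}=\{g>0\}\subseteq\mathcal{Y}^2$. Since $g\le\mathbf{1}_{\mathcal{W}}$, we have $\kappa^2(\mathcal{W})\ge\rho$; and since a non-negative function with integral $0$ vanishes almost everywhere,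
\begin{equation}\label{eq:null}
\kappa^n\{y\in\mathcal{Y}^n:\ (y_i,y_j)\in\mathcal{W}\ \text{for all } ij\in E(F),\ i<j\}=0 .
\end{equation}

\subsection{A finite digraph}\label{sub:finite}

The relation $\mathcal{W}$ is an infinite digraph of density at least $\rho$, but homomorphisms from $F$ to it form a null set rather than the empty set. Both defects are repaired by passing to the cells of a fine partition and keeping only pairs of cells on which $\mathcal{W}$ is so dense that a union bound over the edges of $F$ applies.

Let $\mathcal{C}_m$ be the partition of $\mathcal{Y}=\{0,1\}^{\mathbb{N}}$ according to the first $m$ coordinates, and let $C_m(y)$ be the cell containing $y$. For cells $C,C'$ of positive measure put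
\[
d(C,C')=\frac{\kappa^2(\mathcal{W}\cap(C\times C'))}{\kappa(C)\kappa(C')} .
\]
Let $\mathcal{F}_m$ be the $\sigma$-algebra on $\mathcal{Y}^2$ generated by the sets $C\times C'$ with $C,C'\in\mathcal{C}_m$. On the probability space $(\mathcal{Y}^2,\kappa^2)$, the function $d(C_m(y),C_m(y'))$ is the conditional expectation of $\mathbf{1}_{\mathcal{W}}$ given $\mathcal{F}_m$. The $\mathcal{F}_m$ increase and generate the Borel $\sigma$-algebra. L\'evy's martingale convergence theorem states that in this situation $\mathbb{E}[Z\mid\mathcal{F}_m]\to Z$ almost surely for every bounded Borel $Z$. So $d(C_m(y),C_m(y'))\to1$ for almost every $(y,y')\in\mathcal{W}$. Given $\varepsilon>0$, we can therefore choose $m$ with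
\[
\kappa^2\{(y,y'):\ d(C_m(y),C_m(y'))>1-1/e(F)\}\ge\kappa^2(\mathcal{W})-\varepsilon\ge\rho-\varepsilon .
\]
Let $D$ have as vertices the cells of $\mathcal{C}_m$ of positive measure, and as arcs the pairs $(C,C')$, possibly with $C=C'$, such that $d(C,C')>1-1/e(F)$. With the weights $x_C=\kappa(C)$, the sum $\sum_{(C,C')\in A(D)}x_Cx_{C'}$ is the left-hand side above, so $\lambda(D)\ge\rho-\varepsilon$.

Suppose $\varphi\colon F\to D$ is a homomorphism. Choose independent $y_1,\dots,y_n$, with $y_i$ distributed as $\kappa$ conditioned on the cell $\varphi(i)$. For $ij\in E(F)$, $i<j$, we have $\mathbb{P}((y_i,y_j)\notin\mathcal{W})=1-d(\varphi(i),\varphi(j))<1/e(F)$, also when $\varphi(i)=\varphi(j)$. So with positive probability $(y_i,y_j)\in\mathcal{W}$ for all edges. The law of $y$ is $\kappa^n$ conditioned on $\varphi(1)\times\dots\times\varphi(n)$, a set of positive measure, so this contradicts \eqref{eq:null}. Hence $F\not\to D$, and $\sup\{\lambda(D):F\not\to D\}\ge\rho-\varepsilon$ for every $\varepsilon>0$. This completes the proof of Theorem~\ref{thm:formula}.\hfill$\square$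

\section{Consequences of the formula}\label{sec:cor}

In this section isolated vertices are allowed again.

\begin{proof}[Proof of Corollary~\ref{cor:interleave}]
Suppose first that $F_1$ and $F_2$ each have an edge. As there are no edges between the two parts, a map is a homomorphism $F\to D$ exactly when its restrictions to the parts are homomorphisms; the interleaving plays no role. So $F\not\to D$ if and only if $F_1\not\to D$ or $F_2\not\to D$, and Theorem~\ref{thm:formula} gives the maximum. If only $F_2$ has an edge, then $F^-=F_2^-$, and Lemma~\ref{lem:isolated} gives $\rho(F)=\rho(F_2)\ge0=\rho(F_1)$; if neither has an edge, all three densities are $0$. The statement on components follows by splitting off one component at a time, single vertices having density $0$.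
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:hom}]
If $F_1\to F_2$ and $F_2\to D$, then $F_1\to D$ by composition. So $\{D:F_1\not\to D\}\subseteq\{D:F_2\not\to D\}$, and Theorem~\ref{thm:formula} gives $\rho(F_1)\le\rho(F_2)$. If also $F_2\to F_1$, the densities are equal. A compatible reordering leaves the oriented graph unchanged. If $F'$ is a blow-up of $F$, then $F\to F'$ by choosing one vertex from each set, and $F'\to F$ by collapsing the sets.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:bounds}]
Let $T_k$ be the transitive tournament on $k$ vertices; as an oriented graph, the ordered $K_k$ is $T_k$. A homomorphism $P_k\to D$ is a directed walk with $k$ arcs in $D$.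

\emph{Lower bounds.} A walk in $T_k$ visits distinct vertices and has at most $k-1$ arcs, so $P_k\not\to T_k$, and $F\not\to T_k$ because $F$ contains $P_k$. Uniform weights give $\rho(F)\ge\lambda(T_k)\ge\binom k2/k^2=\frac12(1-\frac1k)$. Next, $\chi\ge2$ as $F$ has an edge. Let $D$ be the loopless digraph on $\chi-1$ vertices with both arcs between any two vertices. A homomorphism $F\to D$ would be a proper coloring with $\chi-1$ colors, so $F\not\to D$. Uniform weights give $\rho(F)\ge(\chi-1)(\chi-2)/(\chi-1)^2=1-\frac1{\chi-1}$.

\emph{Upper bound.} Map each vertex of $F$ to the number of edges of a longest monotone path whose largest vertex it is. The values lie in $\{0,\dots,k\}$ and increase strictly along oriented edges, since such a path can be extended by the edge. So $F\to T_{k+1}$, and $\rho(F)\le\rho(K_{k+1})$ by Corollary~\ref{cor:hom}. Tur\'an's theorem states that a graph on $N$ vertices without $k+1$ pairwise adjacent vertices has at most $(1-\frac1k)\frac{N^2}2$ edges. For complete graphs, ordered and unordered copies coincide, so \eqref{eq:inf} with $G=K_N$, $N\to\infty$, gives $\rho(K_{k+1})\le1-\frac1k$. Equality holds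 by the second lower bound, since $\chi(K_{k+1})=k+1$.

\emph{The path.} Let $P_k\not\to D$, so $D$ has no directed walk with $k$ arcs. Let the level of a vertex be the largest number of arcs of a walk ending at it. Levels lie in $\{0,\dots,k-1\}$ and increase strictly along arcs. Given weights $x$, let $z_0,\dots,z_{k-1}$ be the total weights of the levels. Then
\[
\sum_{(a,b)\in A(D)}x_ax_b\le\sum_{s<s'}z_sz_{s'}=\frac12\Big(1-\sum_sz_s^2\Big)\le\frac12\Big(1-\frac1k\Big),
\]
where $\sum_sz_s^2\ge1/k$ by the Cauchy--Schwarz inequality. With Theorem~\ref{thm:formula} and the first lower bound, $\rho(P_k)=\frac12(1-\frac1k)$.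

\emph{The gap.} A vertex with a smaller and a larger neighbor is the middle vertex of a copy of $P_2$, so $k=1$ exactly when there is no such vertex. For $k=1$ the upper bound gives $\rho(F)=0$. For $k\ge2$ the first lower bound gives $\rho(F)\ge\frac14=\rho(P_2)$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{KLOPWX}
Dylan King, Bernard Lidick\'y, Minghui Ouyang, Florian Pfender, Runze Wang, Zimu Xiang,
\emph{On Relative Ordered Tur\'an Density},
arXiv:2508.05515 (2025).

\end{thebibliography}
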